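# A round plane section in the unit ball of the simplicial norm

## 1. The simplicial norm, and unit balls of dimension one

**Definition (simplicial semi-norm).** Let $Z$ be a topological space and $j\ge 0$. For $h\in H_j(Z;\mathbb R)$ put
$$\|h\|_\Delta=\inf\sum_i|a_i|,$$
the infimum over all real singular cycles $\sum_i a_i\sigma_i$ representing $h$. The classes with $\|h\|_\Delta=0$ form a subspace $\mathcal K_j^{\Delta=0}(Z)$, and $\|\cdot\|_\Delta$ is a norm on the quotient $H_j^{\mathbf\Delta}(Z;\mathbb R)=H_j(Z;\mathbb R)/\mathcal K_j^{\Delta=0}(Z)$.

A continuous map pushes cycles forward without increasing $\sum|a_i|$, so it induces maps of norm $\le1$ on $H_j$ and on $H_j^{\mathbf\Delta}$. A homotopy equivalence induces an isometry. Hence for a group $\pi$ we may speak of the semi-norm on $H_j(\pi;\mathbb R)=H_j(K(\pi,1);\mathbb R)$, and *every automorphism of $\pi$ acts on it by isometries*. This last remark carries the lecture. Let $B_j$ be the closed unit ball of $H_j^{\mathbf\Delta}(K(\pi,1);\mathbb R)$.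

Two examples by hand. In degree $0$, for $Z$ path-connected, $H_0=\mathbb R$ and the norm is the absolute value: the sum of the coefficients is the class, and one point realizes it. So $B_0=[-1,1]$. In degree $1$ the norm vanishes. A loop $\gamma$ traversed $n$ times is a single singular simplex representing $n[\gamma]$, so $\|[\gamma]\|_\Delta\le 1/n$ for every $n$, and such classes span $H_1$. Hence $H_1^{\mathbf\Delta}=0$. In degree $2$ something survives: if $\Gamma$ is the fundamental group of a closed surface of genus $>1$, then $H_2^{\mathbf\Delta}(K(\Gamma,1);\mathbb R)\ne0$ (a known fact, which we use only in Section 3).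

Call $B_j$ a *polyhedron* if $H_j^{\mathbf\Delta}(K(\pi,1);\mathbb R)$ is finite-dimensional and $B_j$ is a finite intersection of closed half-spaces; equivalently, since $B_j$ is bounded, it is the convex hull of finitely many points.

**Proposition 1.** If $\dim H_j^{\mathbf\Delta}(K(\pi,1);\mathbb R)=1$, then $B_j$ is a polyhedron.

*Proof.* Let $b$ span the space. Then $\|xb\|_\Delta=|x|\,\|b\|_\Delta$ with $\|b\|_\Delta>0$, so $B_j$ is the segment from $-b/\|b\|_\Delta$ to $b/\|b\|_\Delta$. $\square$

This settles surface groups in degree $2$, where $H_2(\Gamma;\mathbb R)=\mathbb R$. In dimension two or more, homogeneity no longer determines the norm. Gabriel Katz, in "Complexity of Shadows & Traversing Flows in Terms of the Simplicial Volume" (arXiv:1503.09131, 2015), Question 3.1, asks for a description of the shape of $B_j$ in terms of $\pi$, and then: "Is $B_j$ a polyhedron for a finitely-presented $\pi$?" We treat only this second part, read as follows: is $B_j$ a polyhedron for *every* finitely presented $\pi$ and every $j$ for which $H_j^{\mathbf\Delta}(K(\pi,1);\mathbb R)$ is finite-dimensional and nonzero? Under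 this reading the answer is no.

**Theorem 2.** For every $j\ge6$ there is a finitely presented group $\pi$ such that $H_j(\pi;\mathbb R)$ is finite-dimensional and $H_j^{\mathbf\Delta}(K(\pi,1);\mathbb R)$ contains a 2-dimensional subspace $V$ on which $\|\cdot\|_\Delta$ is a positive multiple of a Euclidean norm. So $B_j\cap V$ is a round disc (for that Euclidean structure), and $B_j$ is not a polyhedron.

The last clause follows from the rest. The intersection of a polyhedron with a linear plane is a finite intersection of closed half-planes. If it is bounded with interior, its boundary is a finite union of segments, whereas a circle contains no segment. These notes do not decide what happens in degrees $2\le j\le5$.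

## 2. Bar chains and bounded cocycles

**Definition (bar chains).** For a group $G$ let $C_n(G)=\mathbb R[G^{n+1}]_G$ be the coinvariants of the left diagonal action, with the $\ell^1$-norm for the basis of $G$-orbits of tuples. A *$G$-invariant cochain* is a function $c:G^{n+1}\to\mathbb C$ with $c(gg_0,\dots,gg_n)=c(g_0,\dots,g_n)$. For any function $c$ on $G^{n+1}$, invariant or not, put $(\delta c)(g_0,\dots,g_{n+1})=\sum_i(-1)^ic(\dots,\widehat{g_i},\dots)$.

*The semi-norm may be computed with bar cycles.* Let $\tilde X$ be the universal cover of $X=K(G,1)$. Choose a $G$-equivariant map of sets $s:\tilde X\to G$ (the action is free). Lift a singular simplex to $\tilde X$ and apply $s$ to its vertices: this is a chain map from singular chains to $C_*(G)$. Conversely, $\tilde X$ is contractible and $G$ acts freely on tuples, so we can choose, by induction on $n$ and equivariantly, singular simplices in $\tilde X$ for all tuples, compatibly with faces. Both maps send a basis element to a basis element, so they do not increase $\ell^1$-norms. Upstairs they are equivariant, augmentation-preserving maps between free resolutions,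 so they induce the canonical isomorphism and its inverse in homology.

A function $c$ on $G^{n+1}$ is *alternating* if permuting its arguments multiplies it by the sign; then it vanishes when two arguments coincide.

**Lemma 3.** (a) A bounded $G$-invariant cocycle $c:G^{j+1}\to\mathbb C$ induces an $\mathbb R$-linear map $\Phi:H_j(G;\mathbb R)\to\mathbb C$ with $|\Phi(h)|\le\|c\|_\infty\|h\|_\Delta$.
(b) If $\Phi:H_j(G;\mathbb R)\to\mathbb R$ is linear with $|\Phi(h)|\le C\|h\|_\Delta$ for all $h$, then $\Phi$ is induced by a $G$-invariant cocycle $c:G^{j+1}\to\mathbb R$ with $\|c\|_\infty\le C$, and $c$ can be chosen alternating.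

*Proof.* (a) Evaluate $c$ on bar cycles $w$: $|c(w)|\le\|c\|_\infty\|w\|_1$. Take the infimum over $w$ representing $h$.

(b) On bar cycles, $w\mapsto\Phi([w])$ is bounded by $C\|w\|_1$. Extend it by Hahn–Banach to $C_j(G)$ with the same bound. The values on basis elements form an invariant function $c$ with $|c|\le C$. It vanishes on boundaries, so $\delta c=0$. To make it alternating, compose with $\mathrm{Alt}(g_0,\dots,g_n)=\frac1{(n+1)!}\sum_\tau\mathrm{sgn}(\tau)(g_{\tau(0)},\dots,g_{\tau(n)})$. This is a chain map: in $\partial\,\mathrm{Alt}(g_0,\dots,g_n)$ the terms omitting $g_m$ at position $i=\tau^{-1}(m)$ carry the sign $(-1)^i\mathrm{sgn}(\tau)=(-1)^m\mathrm{sgn}(\tau')$, where $\tau'$ is the induced ordering of the remaining entries, and each pair $(m,\tau')$ arises from $n+1$ permutations $\tau$; so we get $\sum_m(-1)^m\mathrm{Alt}(\dots,\widehat{g_m},\dots)$. $\mathrm{Alt}$ is an equivariant augmentation-preserving self-map of a free resolution, so it induces the identity in homology, and it does not increase the norm. $\square$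

## 3. Two surface groups: the ball is a diamond

The simplest two-dimensional case is a free product. To get a lower bound for the norm we extend cocycles from a free factor to the whole group; the same extension, with a twist, reappears in Section 10, so we prove the twisted version at once.

Let $A=\Gamma*\Gamma'$. Its Bass–Serre tree $\mathcal T$ has as vertices the cosets $a\Gamma$ and $a\Gamma'$, and one edge for each $a\in A$, joining $a\Gamma$ to $a\Gamma'$. So the edges at $a\Gamma$ are the edges $ad$ with $d\in\Gamma$. Let $x_0$ be the midpoint of the edge $1$; then $gx_0$ is the midpoint of the edge $g$. Three points of a tree have a *median*, the unique point common to the three geodesics between them.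

**Lemma 4.** Let $\eta:A\to\mathbb Z$ be a homomorphism with $\eta|_\Gamma=0$, let $u\in\mathbb C$ with $|u|=1$, let $q\ge2$, and let $c_\Gamma:\Gamma^{q+1}\to\mathbb C$ be a bounded alternating $\Gamma$-invariant cocycle. There is $c:A^{q+1}\to\mathbb C$ with the following properties.

1. $\delta c=0$ and $c(ag_0,\dots,ag_q)=u^{-\eta(a)}c(g_0,\dots,g_q)$ for $a\in A$.
2. $\|c\|_\infty\le\|c_\Gamma\|_\infty$, $c=c_\Gamma$ on $\Gamma^{q+1}$, and $c=0$ on $\Gamma'^{\,q+1}$.
3. If $c(g_0,\dots,g_q)\ne0$, the median of $g_0x_0,g_1x_0,g_2x_0$ is a vertex of the form $a\Gamma$.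

*Proof.* For $a,g\in A$ the geodesic from $a\Gamma$ to $gx_0$ starts along an edge $ad$ with a unique $d\in\Gamma$. Put $d_a(g)=d$, and for the vertex $v=a\Gamma$ put
$$c_v(g_0,\dots,g_q)=u^{-\eta(a)}c_\Gamma\big(d_a(g_0),\dots,d_a(g_q)\big).$$
If $a$ is replaced by $ad_0$ with $d_0\in\Gamma$, then $d_{ad_0}(g)=d_0^{-1}d_a(g)$ and $\eta(ad_0)=\eta(a)$; since $c_\Gamma$ is invariant, $c_v$ is well defined. It is a multiple of a pullback of $c_\Gamma$ under a map of sets, so $\delta c_v=0$. From $d_{ha}(hg)=d_a(g)$ we get $c_{hv}(hg_0,\dots,hg_q)=u^{-\eta(h)}c_v(g_0,\dots,g_q)$.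

Put $c=\sum_vc_v$, over all vertices $v$ of the form $a\Gamma$. If $c_v(g_0,\dots,g_q)\neq0$, then, $c_\Gamma$ being alternating, the directions at $v$ towards the $g_lx_0$ are pairwise distinct. Hence $v$ lies on the geodesic between any two of these points, and since $q\ge2$, $v$ is the median of $g_0x_0,g_1x_0,g_2x_0$. So for each tuple at most one term is nonzero. This gives 3 and $\|c\|_\infty\le\|c_\Gamma\|_\infty$. Equivariance and $\delta c=0$ follow by summing over $v$, since for a given tuple only finitely many terms matter.

Let all $g_l=d_l\in\Gamma$. If two of them coincide, the corresponding directions coincide at every $v$, so $c=0=c_\Gamma$ there. If they are distinct, the points $d_lx_0$ are midpoints of distinct edges at the vertex $\Gamma$, so the median is this vertex, only the term $v=\Gamma$ (with $a=1$) can contribute, and $d_1(d_l)=d_l$. So $c=c_\Gamma$. If all $g_l\in\Gamma'$, then either two coincide and $c=0$, or the median is the vertex $\Gamma'$ and $c=0$ by 3. $\square$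

**Proposition 5.** Let $\Gamma,\Gamma'$ be fundamental groups of closed surfaces of genus $>1$, with generators $b,b'$ of $H_2(\Gamma;\mathbb R)$, $H_2(\Gamma';\mathbb R)$. In $H_2(\Gamma*\Gamma';\mathbb R)=\mathbb Rb\oplus\mathbb Rb'$ we have $\|xb+yb'\|_\Delta=\beta|x|+\beta'|y|$, where $\beta,\beta'>0$ are the norms of $b$ and $b'$ in $H_2(\Gamma;\mathbb R)$ and $H_2(\Gamma';\mathbb R)$. So $B_2$ is a diamond.

*Proof.* "$\le$" is the triangle inequality, since the inclusions do not increase norms. For "$\ge$", apply Lemma 3(b) to $xb\mapsto\beta x$ with $C=1$: we get an alternating cocycle $c_\Gamma$ with $\|c_\Gamma\|_\infty\le1$ and value $\beta$ on $b$; similarly $c_{\Gamma'}$. Extend both by Lemma 4 with $\eta=0$ (exchanging the roles of the factors for the second) to $c$ and $c'$. By property 3 they are never both nonzero on the same tuple, so $\|c\pm c'\|_\infty\le1$. By property 2 the value of $c\pm c'$ on $xb+yb'$ is $\beta x\pm\beta'y$. Lemma 3(a) gives $\|xb+yb'\|_\Delta\ge|\beta x\pm\beta'y|$ for both signs. $\square$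

## 4. Symmetries of polyhedral balls, and why a lattice is in the way

**Proposition 6.** If the unit ball of a finite-dimensional normed space is a polyhedron, its group of linear isometries is finite.

*Proof.* An isometry permutes the extreme points of the ball. These are finitely many and span the space. $\square$

Automorphisms of $\pi$ give isometries. So the sensible first attempt is to take a familiar group with many outer automorphisms and look for one acting on $H_j^{\mathbf\Delta}$ with infinite order. Here is the exact point at which this stops.

**Proposition 7.** Suppose $H_j(\pi;\mathbb Z)$ is finitely generated and $\|\cdot\|_\Delta$ is a norm on $H_j(\pi;\mathbb R)$. Then every automorphism of $\pi$ acts on $H_j(\pi;\mathbb R)$ with finite order.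

*Proof.* The image of $H_j(\pi;\mathbb Z)$ is a lattice in $H_j(\pi;\mathbb R)$. The automorphism preserves the lattice and the norm, so it permutes the finite set of lattice points of norm $\le R$. For large $R$ this set spans. $\square$

We therefore look for a group with $H_j(\pi;\mathbb R)$ finite-dimensional but $H_j(\pi;\mathbb Z)$ not finitely generated. In low degree there is a familiar mechanism. Let $A=\langle x,t\mid tx^at^{-1}=x^b\rangle$ with $a,b\neq0$, and let $K$ be the kernel of $x\mapsto0$, $t\mapsto1$. With $x_n=t^nxt^{-n}$, the group $K$ is generated by the $x_n$ with relations $x_{n+1}^a=x_n^b$. So $H_1(K;\mathbb R)=\mathbb R[T^{\pm1}]/(b-aT)\cong\mathbb R$, and conjugation by $t$ acts as multiplication by $b/a$, which need not be an integer.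

We copy this one degree higher and with complex multipliers. An isometry of a line is $\pm1$, so we want a plane $\cong\mathbb C$ on which $t$ acts by a number of modulus $1$ that is not a root of unity. Replace $a,b$ by $2+i$ and $2-i$, and put
$$u=\frac{2+i}{2-i}=\frac{(2+i)^2}5=\frac{3+4i}5,\qquad|u|=1.\tag{1}$$
The number $u$ is a root of $5x^2-6x+5$, which is primitive, irreducible over $\mathbb Q$ (it has no real root) and not monic. So $u$ is not an algebraic integer, hence not a root of unity, and $\{u^n\}$ is dense in the unit circle. If we find a plane on which the norm does not vanish and on which an automorphism acts as $u^{-1}$, then the norm on this plane is invariant under a dense set of rotations, hence under all of them.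

Three things must be arranged: the plane with its rotation (Sections 5 and 6), nonvanishing of the norm (Sections 7 and 8), and finite presentation (Sections 9 to 11).

## 5. Symplectic groups and the multipliers $2\pm i$

**Definition (quasimorphism).** A function $\varphi:G\to\mathbb C$ is a *quasimorphism of defect $\le M$* if $|\varphi(xy)-\varphi(x)-\varphi(y)|\le M$ for all $x,y$. It is *homogeneous* if $\varphi(x^n)=n\varphi(x)$ for $n\in\mathbb Z$.

Homomorphisms are homogeneous quasimorphisms. On $\mathbb Z$, $n\mapsto\lfloor n\sqrt2\rfloor$ is a quasimorphism of defect $\le1$ that is not homogeneous. Let $\varphi$ be homogeneous of defect $\le M$.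

* *It is conjugation invariant:* $n|\varphi(yxy^{-1})-\varphi(x)|=|\varphi(yx^ny^{-1})-\varphi(x^n)|$ is bounded in $n$.
* *It is additive on commuting pairs:* $n\varphi(xy)=\varphi(x^ny^n)$ differs from $n\varphi(x)+n\varphi(y)$ by at most $M$.
* *$|\varphi([x,y])|\le M$:* write $[x,y]=x\cdot(yx^{-1}y^{-1})$ and use $\varphi(yx^{-1}y^{-1})=-\varphi(x)$.
* *If it is bounded, it is $0$.*

Let $\widetilde{Sp}_{2n}(\mathbb R)$ be the universal cover of $Sp_{2n}(\mathbb R)$, a central extension by $\pi_1(Sp_{2n}(\mathbb R))=\pi_1(U(n))\cong\mathbb Z$ (via $\det$), with positive generator $z$. Restrict it to $Sp_{2n}(\mathbb Z)$ and push out along $\mathbb Z\subset\mathbb R$; let $\kappa_n\in H^2(Sp_{2n}(\mathbb Z);\mathbb R)$ be the resulting class. We use four facts.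

**(S1)** $Sp_{2n}(\mathbb Z)$ is finitely presented and its real homology is finite-dimensional in each degree (Raghunathan; Borel–Serre).

**(S2)** There is $n_0$ such that for $n\ge n_0$: $H^1(Sp_{2n}(\mathbb Z);\mathbb R)=0$ and $H^2(Sp_{2n}(\mathbb Z);\mathbb R)=\mathbb R\kappa_n$ with $\kappa_n\ne0$. By Borel (*Stable real cohomology of arithmetic groups*, 1974), for $n$ large the restriction $H^q_{ct}(Sp_{2n}(\mathbb R);\mathbb R)\to H^q(Sp_{2n}(\mathbb Z);\mathbb R)$ is an isomorphism for $q=1,2$. The sources are $H^q(Sp(n)/U(n);\mathbb R)$, of dimensions $0,1$. The map sends the continuous class of the Lie group extension $\widetilde{Sp}_{2n}(\mathbb R)\times_{\mathbb Z}\mathbb R$ to $\kappa_n$. This continuous class is nonzero: a continuous splitting would give a continuous homomorphism $\widetilde{Sp}_{2n}(\mathbb R)\to\mathbb R$ nontrivial on $\mathbb Z$, but $\widetilde{Sp}_{2n}(\mathbb R)$ is perfect.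

**(S3)** For $n\ge\max(2,n_0)$ every homogeneous quasimorphism $Sp_{2n}(\mathbb Z)\to\mathbb C$ is $0$; the same holds for finite direct products of such groups. By Burger–Monod (JEMS 1 (1999); GAFA 12 (2002)), $H_b^2(\Lambda;\mathbb R)\to H^2(\Lambda;\mathbb R)$ is injective for irreducible lattices $\Lambda$ in connected semisimple Lie groups of finite center and real rank $\ge2$. If $\varphi$ is a real homogeneous quasimorphism on $\Lambda=Sp_{2n}(\mathbb Z)$, its coboundary is a bounded cocycle that is trivial in $H^2$, hence in $H^2_b$. So $\varphi$ is a homomorphism plus a bounded function. As $H^1=0$, it is bounded, hence $0$. For complex values take real and imaginary parts; for products use additivity on commuting elements.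

**(S4)** There is a homogeneous quasimorphism $\mu_n:\widetilde{Sp}_{2n}(\mathbb R)\to\mathbb R$ with $\mu_n(z)=1$ (Guichardet–Wigner; Barge–Ghys, *Cocycles d'Euler et de Maslov*, Math. Ann. 294 (1992)). Since $z$ is central, $\mu_n(gz)=\mu_n(g)+1$.

Fix $m\ge\max(2,n_0)$ and put $S=Sp_{2m}(\mathbb Z)$, $Q=Sp_{4m}(\mathbb Z)$, $P=Q\times Q$. Consider

* $\nu:S\to Q$, $g\mapsto g\oplus g$;
* $\iota:S\to Q$, $g\mapsto g\oplus1$;
* $\varepsilon\in\mathrm{Aut}(S)$, conjugation by the anti-symplectic matrix $\mathrm{diag}(I,-I)$.

**Step: the degrees of these maps.** They are restrictions of Lie group homomorphisms. On $\pi_1=\mathbb Z$, read off on unitary groups through $\det$, the map $\nu$ squares the determinant, $\iota$ preserves it, and $\varepsilon$ induces complex conjugation on $U(m)$ (it sends $A+iB$ to $A-iB$). So they induce multiplication by $2$, $1$, $-1$. If a Lie group homomorphism induces multiplication by $d$ on $\pi_1$, it lifts to universal covers with $z\mapsto z^d$, so it pulls the class back to $d$ times the class: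
$$\nu^*\kappa_{2m}=2\kappa_m,\qquad\iota^*\kappa_{2m}=\kappa_m,\qquad\varepsilon^*\kappa_m=-\kappa_m.$$

**Step: complex multipliers.** Let $\kappa=\mathrm{pr}_1^*\kappa_{2m}+i\,\mathrm{pr}_2^*\kappa_{2m}\in H^2(P;\mathbb C)$. By (S2) and Künneth, $H_2(P;\mathbb R)=H_2(Q;\mathbb R)\oplus H_2(Q;\mathbb R)$ is a plane, and $\kappa:H_2(P;\mathbb R)\to\mathbb C$ is an isomorphism of real vector spaces. Define injective homomorphisms $S\to P$ by
$$f_1=(\nu,\iota),\quad g_1=(\nu,\iota\varepsilon),\quad f_2=(\iota\varepsilon,\nu),\quad g_2=(\iota,\nu).$$
Then
$$f_r^*\kappa=\zeta_r(2+i)\kappa_m,\qquad g_r^*\kappa=\zeta_r(2-i)\kappa_m,\qquad\zeta_1=1,\ \zeta_2=i.\tag{2}$$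
Indeed $f_1,g_1$ give $2\pm i$, while $f_2$ gives $-1+2i=i(2+i)$ and $g_2$ gives $1+2i=i(2-i)$.

## 6. A group $K_1$ with $H_2(K_1;\mathbb R)=\mathbb C$ and a rotation

Let
$$A_1=\langle P,t_1,t_2\mid t_rf_r(x)t_r^{-1}=g_r(x),\ x\in S,\ r=1,2\rangle,\qquad\eta_1:A_1\to\mathbb Z,\quad P\mapsto0,\ t_r\mapsto1,$$
$K_1=\ker\eta_1$ and $t=t_1$. This is a double HNN extension. It is finitely presented, because $P$ is finitely presented and $S$ is finitely generated. Its Bass–Serre tree $\mathcal T_1$ has vertices $aP$, with stabilizer $aPa^{-1}$, and edges $a\,g_r(S)$ from $aP$ to $at_rP$, with stabilizer $ag_r(S)a^{-1}$. All stabilizers lie in $K_1$, and $A_1$ preserves the edge orientations. Write $I_a(g)=aga^{-1}$.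

Recall the Mayer–Vietoris sequence of a group $K$ acting on a tree without inversions. From the exact sequence $0\to\mathbb R[\text{edges}]\to\mathbb R[\text{vertices}]\to\mathbb R\to0$ one gets
$$\cdots\to\bigoplus_{[e]}H_n(K_e;\mathbb R)\to\bigoplus_{[v]}H_n(K_v;\mathbb R)\to H_n(K;\mathbb R)\to\bigoplus_{[e]}H_{n-1}(K_e;\mathbb R)\to\cdots,$$
with sums over orbits, the first map being the difference of the two inclusions.

**Proposition 8.** There is an $\mathbb R$-linear isomorphism $F:H_2(K_1;\mathbb R)\to\mathbb C$ such that, writing $K_{aP}=aPa^{-1}$,
$$F|_{H_2(K_{aP})}=u^{-\eta_1(a)}\,\kappa\circ(I_a^{-1})_*,\qquad F\circ(I_t)_*=u^{-1}F.\tag{3}$$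

*Proof.* **Step 1: the vertex terms are Laurent polynomials.** Since $P\subset K_1$ and $K_1$ is normal, $K_1aP=aK_1$, so $\eta_1$ identifies the vertex orbits with $\mathbb Z$, and likewise the edge orbits for each $r$. Send $y\in H_2(K_{aP};\mathbb R)$ to $\kappa((I_a^{-1})_*y)\,T^{\eta_1(a)}$. Replacing $a$ by $ap$, $p\in P$, changes nothing, since inner automorphisms of $P$ act trivially on $H_2(P)$. It is compatible with conjugation by $k\in K_1$, since $I_{ka}^{-1}I_k=I_a^{-1}$ and $\eta_1(ka)=\eta_1(a)$. So $\bigoplus_{[v]}H_2(K_v;\mathbb R)\cong\mathbb C[T^{\pm1}]$.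

**Step 2: the edge terms are relations.** Let $\sigma\in H_2(S;\mathbb R)\cong\mathbb R$ with $\kappa_m(\sigma)=1$. For the edge $ag_r(S)$ with $\eta_1(a)=n$, the class $(I_ag_r)_*\sigma=(I_{at_r}f_r)_*\sigma$ gives $\kappa(g_{r*}\sigma)T^n$ at the vertex $aP$ and $\kappa(f_{r*}\sigma)T^{n+1}$ at $at_rP$. By (2) the relations are
$$\zeta_rT^n\big((2-i)-(2+i)T\big),\qquad n\in\mathbb Z,\ r=1,2.$$

**Step 3: the quotient.** Since $H_1(S;\mathbb R)=0$, Mayer–Vietoris shows that $H_2(K_1;\mathbb R)$ is the quotient of $\mathbb C[T^{\pm1}]$ by the real span of these elements. As $\zeta_1=1$ and $\zeta_2=i$, this span is the complex ideal generated by $(2-i)-(2+i)T$. Setting $T=\frac{2-i}{2+i}=u^{-1}$ gives $F$ and the first formula in (3). If $y\in H_2(K_{aP})$, then $(I_t)_*y\in H_2(K_{taP})$ and $F((I_t)_*y)=u^{-\eta_1(ta)}\kappa((I_{ta}^{-1}I_t)_*y)=u^{-1}F(y)$. Such $y$ generate $H_2(K_1;\mathbb R)$. $\square$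

The second stable letter is needed. With $t_1$ alone we would divide $\mathbb C[T^{\pm1}]$, free of rank $2$ over $\mathbb R[T^{\pm1}]$, by a cyclic $\mathbb R[T^{\pm1}]$-submodule, and the quotient would have infinite real dimension.

We now have a plane and an isometry of it of infinite order. If the semi-norm vanishes on $H_2(K_1;\mathbb R)$, this is worth nothing. By Lemma 3(a) we would like a bounded cocycle inducing $F$; equivalently, by Lemma 3(b), a bound $|F(x)|\le C\|x\|_\Delta$. Such a bound can be tested on surfaces.

## 7. Surfaces mapped to a group acting on a tree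

Throughout, $\mathbb C$ also denotes the discrete additive group. We first make precise how a central extension is evaluated on a surface.

**Lemma 9.** Let $\Sigma$ be a closed connected oriented surface of genus $\ge1$ with standard generators $a_i,b_i$ of $\pi_1(\Sigma)$, and let $1\to\mathcal A\to E\to\pi_1(\Sigma)\to1$ be a central extension whose class evaluates on $[\Sigma]$ to $\alpha\in\mathcal A$. For any lifts $\tilde a_i,\tilde b_i\in E$ we have $\prod[\tilde a_i,\tilde b_i]=\pm\alpha$, with a sign depending only on $\Sigma$ and conventions.

*Proof.* The product lies in $\mathcal A$ and does not depend on the lifts, since $\mathcal A$ is central. Since $\Sigma$ is aspherical, $H_1(\pi_1(\Sigma);\mathbb Z)$ is free and $H_2=\mathbb Z[\Sigma]$, evaluation gives an isomorphism $H^2(\pi_1(\Sigma);\mathcal A)\cong\mathcal A$. Both the evaluation and the product are natural in $\mathcal A$ (under pushouts). Let $d\in\mathbb Z$ be the product for $\mathcal A=\mathbb Z$, $\alpha=1$. Applying naturality to $\mathbb Z\to\mathcal A$, $1\mapsto\alpha$, we see that the product is $d\alpha$ in general. If the product is trivial,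 the lifts define a splitting, so $\alpha=0$. Hence multiplication by $d$ is injective on every abelian group; the cases $\mathbb Z$ and $\mathbb Z/p$ give $d=\pm1$. $\square$

**Lemma 10.** Let $K$ act on a tree $\mathcal T$ preserving an orientation of the edges, and let $F:H_2(K;\mathbb R)\to\mathbb C$ be $\mathbb R$-linear. Let $0\to\mathbb C\to\hat K\to K\to1$ be the central extension whose class in $H^2(K;\mathbb C)=\mathrm{Hom}(H_2(K;\mathbb Z),\mathbb C)$ is given by $F$ (equality since $\mathbb C$ is divisible). Write $\hat K_v,\hat K_e$ for the preimages of stabilizers; $\hat K$ acts on $\mathcal T$ through $K$. Suppose that for each vertex $v$ there is a homogeneous quasimorphism $\varphi_v:\hat K_v\to\mathbb C$ such that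

* (i) $\varphi_v(z)=z$ for $z\in\mathbb C$;
* (ii) $\varphi_v$ has defect $\le M$, with $M$ independent of $v$;
* (iii) $\varphi_{kv}(kgk^{-1})=\varphi_v(g)$ for $k\in\hat K$, $g\in\hat K_v$;
* (iv) $\varphi_v=\varphi_w$ on $\hat K_e$ if $e$ joins $v$ and $w$.

Then $|F(x)|\le\frac M2\|x\|_\Delta$ for all $x\in H_2(K;\mathbb R)$.

The plan: cut a surface mapped to $K$ into pieces whose groups fix vertices of the tree. On each piece $\varphi_v$ bounds a sum over boundary curves, and the boundary terms of neighboring pieces cancel. Steps 1 to 6 prove

> (S) If $\Sigma$ is a closed connected oriented surface of genus $\ge1$ and $\rho:\pi_1(\Sigma)\to K$ is a homomorphism, then $|F(\rho_*[\Sigma])|\le-M\chi(\Sigma)$.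

*Proof.* Give the edges of $\mathcal T$ length $1$. Call a $\rho$-equivariant continuous map $h:\tilde\Sigma\to\mathcal T$ *admissible* if the preimage $E$ of the set of midpoints of edges is a 1-submanifold whose image $\mathcal C\subset\Sigma$ is a finite disjoint union of simple closed curves, and if for some $\epsilon\in(0,\frac12)$ there is an equivariant collar $E\times(-\epsilon,\epsilon)$ of $E$, descending to a collar of $\mathcal C$, on which $h(y,s)$ is the point at signed distance $s$ from $h(y)$ in the oriented edge containing $h(y)$.

**Step 1: admissible maps exist.** Lift a triangulation of $\Sigma$ to $\tilde\Sigma$. Map vertices equivariantly to vertices of $\mathcal T$, and sides to geodesics at constant speed (possibly $0$). Let $\tau$ be a triangle with vertices $x_1,x_2,x_3$ mapped to $y_1,y_2,y_3$, and let $m$ be the median of the $y_i$, a vertex of $\mathcal T$. For each $i$ with $y_i\ne m$, the two sides at $x_i$ map injectively onto geodesics through $m$ (neither side is collapsed: $y_l=y_i$ for some $l\neq i$ would force $m=y_i$). So each contains exactly one point over $m$. Let $\tau_i$ be the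 nondegenerate triangle spanned by $x_i$ and these two points. Map $\tau_i$ affinely onto $[y_i,m]$, with $x_i\mapsto y_i$ and the side opposite $x_i$ going to $m$; map the rest of $\tau$ to $m$.

This is well defined and continuous. If $y_i,y_l\ne m$, put $p$ for the point of the side $x_ix_l$ over $m$, and let $x_n$ be the third vertex. If $y_n\neq m$, then $\tau_i\cap\tau_l=\{p\}$. If $y_n=m$, then $x_n$ is a vertex of both $\tau_i$ and $\tau_l$, and they share the whole segment $px_n$; this segment is the side opposite $x_i$ in $\tau_i$ and the side opposite $x_l$ in $\tau_l$, so both definitions send it to $m$. In all cases the $\tau_i$ meet one another only along sides sent to $m$, and each $\tau_i$ meets the rest of $\tau$ only along its side opposite $x_i$, which is also sent to $m$. The map extends the given one on $\partial\tau$: along a side $x_ix_l$ with $y_i,y_l\neq m$ it is affine from $y_i$ to $m$ and from $m$ to $y_l$, as prescribed; if $y_l=m\ne y_i$, the point over $m$ is $x_l$ and the side lies in $\tau_i$; if $y_i=y_l=m$, the side goes to $m$. The construction is equivariant.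

Now look at preimages. In each $\tau_i$, the preimage of an open edge of $\mathcal T$ is empty or a strip between two segments parallel to the side opposite $x_i$. On such a strip use as coordinates the value of $h$ and the proportion along the parallel segments. Along sides of the triangulation these product structures match, points with the same $h$-value being identified. So the preimage of an open edge is the product of the preimage of its midpoint with the edge, and $h$ is the projection. The preimage of a midpoint in $\tau$ consists of segments with endpoints in the interiors of two sides, since vertices go to vertices, and each such endpoint lies on exactly one segment in each of the two adjacent triangles. So $E$ is a 1-submanifold with a collar as required (signs are equivariant because $K$ preserves edge orientations), and $\mathcal C$ has finitely many components by compactness of $\Sigma$.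

**Step 2: remove curves bounding discs.** Choose $h$ admissible with the least number of curves in $\mathcal C$. Suppose a curve $\gamma$ of $\mathcal C$ bounds a closed disc $D_0\subset\Sigma$. Add to $D_0$ a half-collar $\gamma\times[0,\epsilon']$, $0<\epsilon'<\epsilon$, on its outer side. We get a disc $D_0'$ with $\partial D_0'\cap\mathcal C=\emptyset$. The lifts of $D_0'$ to $\tilde\Sigma$ are disjoint homeomorphic copies permuted freely by $\pi_1(\Sigma)$. On the boundary of each lift $h$ is constant, equal to a point at distance $\epsilon'$ from a midpoint. Redefine $h$ on each lift to be this constant. The new map is equivariant, continuous and, after shrinking $\epsilon$, admissible; its curves are the former curves outside $D_0'$. This contradicts minimality. So no curve of $\mathcal C$ bounds a disc, and every component $W$ of $\Sigma$ cut along $\mathcal C$ has $\chi(W)\le0$: a disc has just been excluded, and a sphere is excluded since $\Sigma$ has genus $\ge1$.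

**Step 3: lift to $\hat K$ after puncturing.** Let $D$ be a closed disc in the interior of a piece $W_0$, put $\Sigma_0=\Sigma\setminus\mathrm{int}\,D$, and take a base point in $\Sigma_0\setminus\mathcal C$, with a lift to $\tilde\Sigma$. Since $\pi_1(\Sigma_0)$ is free, $\pi_1(\Sigma_0)\to\pi_1(\Sigma)\to K$ lifts to $\hat\rho:\pi_1(\Sigma_0)\to\hat K$. The boundary curve $\partial D$ is $\prod[a_i,b_i]^{\pm1}$ up to conjugation, so Lemma 9, applied to the extension pulled back by $\rho$, gives $\hat\rho(\partial D)=\pm F(\rho_*[\Sigma])\in\mathbb C$. Replace the piece $W_0$ by $W_0'=W_0\setminus\mathrm{int}\,D$. Now every piece has nonempty boundary.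

**Step 4: each piece belongs to a vertex.** Let $W$ be a piece. A path in $\Sigma_0$ from the base point to $W$ determines a homomorphism $\pi_1(W)\to\pi_1(\Sigma_0)$ and a component of the preimage of $W$ in $\tilde\Sigma$ (of $W_0$, if $W=W_0'$). The interior of this component is connected and avoids $E$, so $h$ maps it into the open $\frac12$-ball about one vertex $v$. The image of $\pi_1(W)$ in $\pi_1(\Sigma)$ stabilizes the component, so its image in $K$ fixes $v$: we have $\hat\rho(\pi_1(W))\subset\hat K_v$. For a boundary curve $\gamma$ of $W$, with boundary orientation, $\hat\rho(\gamma)$ is defined up to conjugation in $\hat K_v$, under which $\varphi_v$ is invariant. Changing the path conjugates it by some $k\in\hat\rho(\pi_1(\Sigma_0))$ and replaces $v$ by $kv$. By (iii) the number $\varphi(\hat\rho(\gamma)):=\varphi_v(\hat\rho(\gamma))$ is well defined.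

**Step 5: the boundary terms cancel.** A curve $\gamma$ of $\mathcal C$ occurs twice as a boundary curve, with opposite orientations. A path to a point of $\gamma$ determines a component of $E$, mapped to the midpoint of an edge $e$ with endpoints $v,w$. The element $\hat\rho(\gamma)$ obtained with this path lies in $\hat K_e$. By the collar condition, pushing the end of the path off $\gamma$ to one side or the other gives the vertices $v$ and $w$. So the two contributions are $\varphi_v(\hat\rho(\gamma))$ and $\varphi_w(\hat\rho(\gamma)^{-1})=-\varphi_w(\hat\rho(\gamma))$, up to exchanging roles, and they cancel by (iv). Only $\partial D$ remains, and by (i)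
$$\sum_W\sum_{\gamma\subset\partial W}\varphi(\hat\rho(\gamma))=\pm F(\rho_*[\Sigma]).\tag{4}$$

**Step 6: bound each piece.** Let $W$ have genus $p$ and $n\ge1$ boundary curves; then $-\chi(W)=2p-2+n\ge0$.

* If $p\ge1$, a relation $\prod_{i\le p}[a_i,b_i]=\gamma_1\cdots\gamma_n$ holds in $\pi_1(W)$, with all $\gamma_i$ carrying the boundary orientation, or all the opposite one. Splitting the right side costs $(n-1)M$; the left side has absolute value at most $pM+(p-1)M$. So $|\sum\varphi(\hat\rho(\gamma_i))|\le(n-1)M+(2p-1)M=-\chi(W)M$.
* If $p=0$, then $n\ge2$ and $\gamma_n^{-1}=\gamma_1\cdots\gamma_{n-1}$, so $|\sum\varphi(\hat\rho(\gamma_i))|\le(n-2)M=-\chi(W)M$.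

The Euler characteristics of the pieces add up to $\chi(\Sigma_0)=\chi(\Sigma)-1$. By (4), $|F(\rho_*[\Sigma])|\le M(-\chi(\Sigma)+1)$. To remove the extra $1$, apply this to a connected $N$-fold cover of $\Sigma$, which exists since the genus is $\ge1$, and again has genus $\ge1$. Its fundamental class maps to $N[\Sigma]$, so $N|F(\rho_*[\Sigma])|\le M(-N\chi(\Sigma)+1)$. Divide by $N$ and let $N\to\infty$. This proves (S).

**Step 7: from surfaces to arbitrary cycles.** Let $z$ be a real singular 2-cycle in $K(K,1)$. The real cycles supported on the simplices of $z$ form a finite-dimensional space cut out by linear equations with integer coefficients. So rational cycles are dense in it, and $F([\cdot])$ and $\|\cdot\|_1$ are continuous on it. It therefore suffices to prove $|F([z])|\le\frac M2\|z\|_1$ for rational, and by scaling for integral, cycles.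

Write an integral cycle as $z=\sum_{i=1}^L\pm\sigma_i$ with $L=\|z\|_1$. Pair the faces that cancel in $\partial z$ and glue the $L$ triangles accordingly. We get a closed oriented triangulated surface and a map to $K(K,1)$ sending its fundamental cycle to $z$. A component with $L_c$ triangles and $V_c$ vertices has $\frac32L_c$ edges, so $-\chi=\frac{L_c}2-V_c\le\frac{L_c}2$. A sphere contributes $0$ because $\pi_2(K(K,1))=0$. By (S) any other component contributes at most $M(-\chi)\le\frac M2L_c$ in absolute value. Sum over components. $\square$

## 8. The norm on $H_2(K_1)$ is Euclidean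

**Proposition 11.** There is $C$ with $|F(x)|\le C\|x\|_\Delta$ for all $x\in H_2(K_1;\mathbb R)$, with $F$ as in (3).

*Proof.* Let $\hat K$ be the central extension of $K_1$ by $\mathbb C$ with class given by $F$. We verify the hypotheses of Lemma 10 for $K_1$ acting on $\mathcal T_1$.

**Step 1: existence of $\varphi_v$, with uniform defect.** Let $v=aP$ and $\lambda=u^{-\eta_1(a)}$. Under $I_a^{-1}:K_v\cong P$ the class of $\hat K_v$ is $\lambda\kappa$, by (3). Let $\tilde Q$ be the preimage of $Q$ in $\widetilde{Sp}_{4m}(\mathbb R)$. The pushout of $\tilde Q\times\tilde Q$ along $\mathbb Z^2\to\mathbb C$, $(p,q)\mapsto\lambda(p+iq)$, also has class $\lambda\kappa$. So $\hat K_v$ is isomorphic to it, by an isomorphism that is the identity on $\mathbb C$. The formula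
$$((g,h),c)\mapsto\lambda\big(\mu_{2m}(g)+i\mu_{2m}(h)\big)+c$$
is compatible with the identifications in the pushout, by (S4). It descends to a homogeneous quasimorphism $\varphi_v$ on $\hat K_v$ that is the identity on $\mathbb C$. As $|\lambda|=1$, its defect is at most twice that of $\mu_{2m}$, for every $v$. This gives (i) and (ii).

**Step 2: uniqueness, hence compatibility.** Two homogeneous quasimorphisms on $\hat K_v$ (or on $\hat K_e$) that are the identity on $\mathbb C$ differ by a homogeneous quasimorphism vanishing on the central subgroup $\mathbb C$. By additivity on commuting pairs the difference descends to $K_v\cong P$ (or $K_e\cong S$), so it is $0$ by (S3). Uniqueness on $\hat K_v$, applied to $g\mapsto\varphi_{kv}(kgk^{-1})$, gives (iii). Uniqueness on $\hat K_e$, applied to the restrictions of $\varphi_v$ and $\varphi_w$, gives (iv). Lemma 10 applies. $\square$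

Both features of the construction are used here. If $|u|$ were not $1$, the defects in Step 1 would not be bounded by this formula. And Step 2 is why the building blocks are $Sp_{2n}(\mathbb Z)$ and not surface groups: a surface group of genus $\ge1$ has nonzero homomorphisms to $\mathbb R$, which are homogeneous quasimorphisms, so (S3) and the uniqueness fail.

**Corollary 12.** The map $F$ identifies $H_2^{\mathbf\Delta}(K(K_1,1);\mathbb R)=H_2(K_1;\mathbb R)$ with $\mathbb C$, and $\|\cdot\|_\Delta$ with a positive multiple of the absolute value.

*Proof.* By Proposition 11 and injectivity of $F$, $\|\cdot\|_\Delta$ is a norm. Since $I_t$ restricts to an automorphism of $K_1$, this norm is invariant under multiplication by $u^{-1}$ by (3). A norm on a finite-dimensional space is continuous and the powers of $u^{-1}$ are dense in the circle, so it is invariant under all rotations. $\square$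

This would finish the matter in degree $2$, but $K_1$ is not finitely generated. The quotient graph $K_1\backslash\mathcal T_1$ has vertex set $\mathbb Z$ and two edges from $n$ to $n+1$ for each $n$; killing the vertex groups maps $K_1$ onto the fundamental group of this graph, a free group of infinite rank. Passing to $A_1$, which is finitely presented, destroys the plane: there $I_t$ is inner, so $x$ and $(I_t)_*x$ have the same image in $H_2(A_1;\mathbb R)$, and since $1-u^{-1}\ne0$ the image of $H_2(K_1;\mathbb R)$ is zero. We need a finitely presented group that contains $K_1$, in which conjugation by $t$ is still not inner.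

## 9. A fiber product that is finitely presented

The device is to multiply $A_1$ by other groups $A_i$ with maps $\eta_i$ to $\mathbb Z$, and to take the kernel of the sum. Each new factor must contribute a homology class with positive norm, so that the degree-2 plane survives in a higher degree.

**The factors $A_i$, $i\ge2$.** For $q=2,3$ let $\Gamma$ be the orientation-preserving subgroup of a cocompact hyperbolic reflection group whose fundamental domain is a compact simplex: the $(2,3,7)$ triangle group for $q=2$, the Lannér tetrahedron group $[3,5,3]$ for $q=3$. It is finitely presented. The quotient $\mathbb H^q/\Gamma$ is the double of a simplex, i.e. $S^q$. Since stabilizers are finite, $H_*(\Gamma;\mathbb R)\cong H_*(S^q;\mathbb R)$.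

*A bounded cocycle on $\Gamma$.* Fix $x\in\mathbb H^q$ and let $\mathrm{vol}(d_0,\dots,d_q)$ be the signed volume of the geodesic simplex with vertices $d_0x,\dots,d_qx$. Volumes of geodesic simplices in $\mathbb H^q$ are bounded, so this is a bounded alternating $\Gamma$-invariant cocycle. On a torsion-free finite-index subgroup $\Gamma'$ it represents the volume class of the closed oriented manifold $\mathbb H^q/\Gamma'$, so it is nonzero on the image of $H_q(\Gamma';\mathbb R)$ in $H_q(\Gamma;\mathbb R)$. Let $b$ generate $H_q(\Gamma;\mathbb R)\cong\mathbb R$, and let $c_\Gamma$ be the multiple of $\mathrm{vol}$ with value $1$ on $b$.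

**The group $\pi$.** Let $j\ge6$. Choose $k\ge3$ and $q_2,\dots,q_k\in\{2,3\}$ with $2+\sum q_i=j$. This is possible exactly when $j\ge6$: a sum of at least two terms from $\{2,3\}$ can be any integer $\ge4$. For $j=6$ take $k=3$, $q_2=q_3=2$. For $2\le i\le k$ let $\Gamma_i$ be the group above of dimension $q_i$, with generator $b_i$ and cocycle $c_{\Gamma_i}$, and put
$$A_i=\Gamma_i*\langle s_i\rangle,\qquad\eta_i:A_i\to\mathbb Z,\quad\Gamma_i\mapsto0,\ s_i\mapsto1,$$
with $s_i$ of infinite order. For $1\le l\le k$ let
$$G_l=A_1\times\dots\times A_l,\qquad L_l=\Big\{(a_1,\dots,a_l)\in G_l:\ \sum\eta_i(a_i)=0\Big\},\qquad\pi=L_k.$$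
So $L_1=K_1$.

**Step: an amalgam.** For $l\ge2$ the projection $L_l\to A_l$ is onto, because $\eta_1$ is onto. So $L_l$ acts on the Bass–Serre tree of $A_l=\Gamma_l*\langle s_l\rangle$ with quotient an edge. The stabilizer of the edge $1$ is $L_{l-1}$. That of the vertex $\Gamma_l$ is $L_{l-1}\times\Gamma_l$. That of the vertex $\langle s_l\rangle$ is $\{(g,s_l^{-\eta(g)}):g\in G_{l-1}\}\cong G_{l-1}$, where $\eta=\sum_{i<l}\eta_i$. By Bass–Serre theory
$$L_l=G_{l-1}*_{L_{l-1}}(L_{l-1}\times\Gamma_l)\qquad(l\ge2).\tag{5}$$

**Proposition 13.** $\pi$ is finitely presented.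

*Proof.* By (5), $L_l$ is generated by $G_{l-1}$ (which contains $L_{l-1}$) and $\Gamma_l$; so $L_l$ is finitely generated for $l\ge2$. Moreover, (5) is the quotient of $G_{l-1}*\Gamma_l$ by the relations $[L_{l-1},\Gamma_l]=1$. Take $l=k\ge3$. Since $k-1\ge2$, $L_{k-1}$ is finitely generated, and it is enough to impose $[x,y]=1$ for $x$ in a finite generating set of $L_{k-1}$ and $y$ in a finite generating set of $\Gamma_k$. Together with finite presentations of $G_{k-1}$ and $\Gamma_k$ these relations present $\pi$. $\square$

With $k=2$ this argument gives only finite generation, because $L_1=K_1$ is not finitely generated. So we need two additional factors, each of degree at least $2$: hence $j\ge2+2+2$.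

**Proposition 14.** $H_j(\pi;\mathbb R)$ is finite-dimensional.

*Proof.* In the Mayer–Vietoris sequence of (5), $H_n(L_{l-1})\to H_n(L_{l-1}\times\Gamma_l)$ is split injective, so the sequence breaks into short exact ones. With Künneth and $H_*(\Gamma_l;\mathbb R)=H_*(S^{q_l};\mathbb R)$,
$$H_n(L_l;\mathbb R)\cong H_n(G_{l-1};\mathbb R)\oplus H_{n-q_l}(L_{l-1};\mathbb R).$$
Iterate from $n=j$, $l=k$ down to $l=2$. As $j-\sum q_i=2$, the space $H_j(\pi;\mathbb R)$ is a finite sum of groups $H_*(G_l;\mathbb R)$ and one copy of $H_2(K_1;\mathbb R)$. The $H_*(A_i;\mathbb R)$ are finite-dimensional in each degree: for $i=1$ by Mayer–Vietoris on $\mathcal T_1$ with (S1), for $i\ge2$ because $A_i$ is a free product of $\Gamma_i$ and $\mathbb Z$. By Künneth the same holds for $G_l$. Finally $\dim_{\mathbb R}H_2(K_1;\mathbb R)=2$ by Proposition 8. $\square$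

## 10. Bounded cocycles twisted by powers of $u$

We want a bounded cocycle on $\pi$ that restricts to $F$ times the $c_{\Gamma_i}$ on the subgroup $K_1\times\Gamma_2\times\dots\times\Gamma_k$. The group $\pi$ maps to the $A_i$, not to $K_1$ or $\Gamma_i$. A cocycle inducing $F$ cannot extend to an invariant cocycle on $A_1$, since $H_2(K_1;\mathbb R)\to H_2(A_1;\mathbb R)$ is zero. It does extend with a twist by $u^{-\eta_1}$. If every factor carries the twist $u^{-\eta_i}$, the product is invariant exactly where $\sum\eta_i=0$, that is, on $\pi$.

**Lemma 15.** There is a bounded function $\bar c_1:A_1^3\to\mathbb C$ with $\delta\bar c_1=0$ and $\bar c_1(ag_0,ag_1,ag_2)=u^{-\eta_1(a)}\bar c_1(g_0,g_1,g_2)$, whose restriction to $K_1$ is a $K_1$-invariant cocycle inducing $F$ on $H_2(K_1;\mathbb R)$.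

*Proof.* **Step 1: a cocycle on $K_1$ adapted to $t$.** Let $C$ be as in Proposition 11, and let $\mathcal Z$ be the set of $K_1$-invariant $c:K_1^3\to\mathbb C$ with $|c|\le2C$ such that $c(w)=F([w])$ for every bar 2-cycle $w$. Such $c$ vanish on boundaries, so they are cocycles. The set $\mathcal Z$ is nonempty: apply Lemma 3(b) to the real and imaginary parts of $F$. It is convex, and compact for pointwise convergence, being closed in a product of discs. Put
$$\Theta(c)(k_0,k_1,k_2)=u\,c(tk_0t^{-1},tk_1t^{-1},tk_2t^{-1}).$$
This map is continuous and affine. It preserves $\mathcal Z$: invariance is clear, the bound holds since $|u|=1$, and $\Theta(c)(w)=uF((I_t)_*[w])=F([w])$ by (3). By the Markov–Kakutani theorem it has a fixed point $c_1$, that is, $c_1(tk_0t^{-1},tk_1t^{-1},tk_2t^{-1})=u^{-1}c_1(k_0,k_1,k_2)$.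

**Step 2: extension to $A_1$.** Write elements of $A_1$ uniquely as $kt^n$ with $k\in K_1$, and put $\bar c_1(k_0t^{n_0},k_1t^{n_1},k_2t^{n_2})=c_1(k_0,k_1,k_2)$. This is the pullback of $c_1$ under a map of sets $A_1\to K_1$, so $\delta\bar c_1=0$, and it is bounded. Since $(kt^n)(k_lt^{n_l})=k\,(t^nk_lt^{-n})\,t^{n+n_l}$, translation by $a=kt^n$ replaces $c_1(k_0,k_1,k_2)$ by $c_1(t^nk_0t^{-n},t^nk_1t^{-n},t^nk_2t^{-n})=u^{-n}c_1(k_0,k_1,k_2)$, and $\eta_1(a)=n$. $\square$

**Lemma 16.** For $2\le i\le k$ there is a bounded $c_i:A_i^{q_i+1}\to\mathbb C$ with $\delta c_i=0$, $c_i(ag_0,\dots,ag_{q_i})=u^{-\eta_i(a)}c_i(g_0,\dots,g_{q_i})$, and $c_i=c_{\Gamma_i}$ on $\Gamma_i^{q_i+1}$.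

*Proof.* This is Lemma 4 for $A_i=\Gamma_i*\langle s_i\rangle$, $\eta=\eta_i$, $q=q_i\ge2$ and the bounded alternating cocycle $c_{\Gamma_i}$. $\square$

## 11. The plane $V$ and its rotations

*Proof of Theorem 2.* The group $\pi$ is finitely presented and $H_j(\pi;\mathbb R)$ is finite-dimensional, by Propositions 13 and 14.

**Step 1: a bounded invariant cocycle on $\pi$.** Let $p_i:\pi\to A_i$ be the projections and
$$c=p_1^*\bar c_1\cup p_2^*c_2\cup\dots\cup p_k^*c_k:\pi^{j+1}\to\mathbb C,\qquad(\alpha\cup\beta)(g_0,\dots,g_{r+s})=\alpha(g_0,\dots,g_r)\,\beta(g_r,\dots,g_{r+s}).$$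
It is bounded, and $\delta c=0$ by the Leibniz rule. Left translation by $(a_1,\dots,a_k)\in\pi$ multiplies it by $u^{-\sum\eta_i(a_i)}=1$. So $c$ is a bounded $\pi$-invariant cocycle. By Lemma 3(a) it induces an $\mathbb R$-linear $\Phi:H_j(\pi;\mathbb R)\to\mathbb C$ with
$$|\Phi(h)|\le\|c\|_\infty\|h\|_\Delta.\tag{6}$$

**Step 2: the plane, and positivity of its norm.** Let $\jmath:K_1\times\Gamma_2\times\dots\times\Gamma_k\hookrightarrow\pi$ be the inclusion and
$$\Psi(x)=\jmath_*(x\times b_2\times\dots\times b_k),\qquad x\in H_2(K_1;\mathbb R).$$
On this subgroup all $\eta_i$ vanish, so each factor of $c$ restricts to an invariant cocycle. The pullback of $c$ under $\jmath$ is the cochain-level cross product of $\bar c_1|_{K_1},c_{\Gamma_2},\dots,c_{\Gamma_k}$, that is, their tensor product composed with the Alexander–Whitney map. The homology cross product is given by the Eilenberg–Zilber (shuffle) map, and the composition of the two maps is chain homotopic to the identity of the tensor product of the bar complexes. So the value of $c$ is the product of the values, up to a sign depending only on conventions and degrees: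
$$\Phi(\Psi(x))=\pm F(x)\cdot1\cdots1=\pm F(x).\tag{7}$$
By (6), (7) and injectivity of $F$, $\|\Psi(x)\|_\Delta>0$ for $x\ne0$. So $\Psi$ induces an injection of $H_2(K_1;\mathbb R)\cong\mathbb C$ onto a plane $V\subset H_j^{\mathbf\Delta}(K(\pi,1);\mathbb R)$. In particular the latter space is nonzero, and it is finite-dimensional.

**Step 3: the rotation.** Conjugation by $(t,1,\dots,1)\in A_1\times\dots\times A_k$ preserves $\pi$, since each $\eta_i$ is conjugation invariant. It defines $\theta\in\mathrm{Aut}(\pi)$, and $\theta_*$ is an isometry. Since $\theta\circ\jmath=\jmath\circ(I_t\times\mathrm{id})$,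
$$\theta_*\Psi(x)=\Psi((I_t)_*x),\qquad F((I_t)_*x)=u^{-1}F(x).$$
Identify $V$ with $\mathbb C$ through $F$. The norm on $V$ is invariant under multiplication by $u^{-1}$, hence by all its powers, and these are dense in the unit circle. A norm on a finite-dimensional space is continuous, so the norm is invariant under all rotations. Hence $\|\Psi(x)\|_\Delta=r_0|F(x)|$ with a constant $r_0>0$, and $B_j\cap V$ is a round disc. By the remark after Theorem 2, $B_j$ is not a polyhedron. $\square$

For $j=6$, with $k=3$ and $q_2=q_3=2$, the pair $(\pi,6)$ already answers the question in the negative. The example also shows how Proposition 7 is avoided. The map $\theta_*$ preserves the plane $\Psi(H_2(K_1;\mathbb R))\subset H_j(\pi;\mathbb R)$ and acts on it as multiplication by $u^{-1}$, so it has the eigenvalue $u^{-1}=\bar u$, again a root of $5x^2-6x+5$ and not an algebraic integer. If $H_j(\pi;\mathbb Z)$ were finitely generated, $\theta_*$ would be given by an integer matrix on $H_j(\pi;\mathbb R)$ and all its eigenvalues would be algebraic integers. So $H_j(\pi;\mathbb Z)$ is not finitely generated, although $\pi$ is finitely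 presented and $H_j(\pi;\mathbb R)$ is finite-dimensional.
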